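# Legendrian knots of positive support genus in every contact 3-manifold

## 1. A sphere with $p+2$ holes and $p+1$ radial curves

Fix $p\ge 1$. Let $P_p$ be the sphere $\mathbb C\cup\{\infty\}$ with $p+2$ open disks removed. One hole has boundary $\delta_0$, a small circle around the origin. The others have boundaries $\delta_1,\dots,\delta_{p+1}$, small circles centered on the unit circle and numbered in cyclic order. Let $e_i$ be the radial segment from $\delta_0$ to $\delta_i$, and let $x_i$ be the interior boundary of a regular neighborhood of $\delta_0\cup e_i\cup\delta_i$. So $x_i$ encloses exactly the holes $\delta_0$ and $\delta_i$. We also write $\delta_i$ for a curve parallel to the boundary circle $\delta_i$. As always, $D_c$ denotes the right-handed Dehn twist along $c$, and products of mapping classes are compositions.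

Everything below turns on one identity in the mapping class group of $P_p$, the daisy relation of Endo–Mark–Van Horn-Morris. For a suitable direction of the cyclic numbering (the same for all $p$),
$$D_{\delta_0}^{\,p-1}D_{\delta_1}\cdots D_{\delta_{p+1}}=D_{x_1}D_{x_2}\cdots D_{x_{p+1}} .\tag{1}$$
For $p=1$ we have a pair of pants, where $x_1=\delta_2$ and $x_2=\delta_1$, and (1) says nothing. For $p=2$ it is the lantern relation. We prove it in Section 4.

Here is what it is for. Glue $P_p$ along $\delta_0$ to the boundary of a page $\Sigma$ of an open book. The first $p$ twists on the right of (1) will turn out to be *free*: adding $D_{x_1}\cdots D_{x_p}$ to the monodromy amounts to $p$ positive stabilizations, so the contact manifold does not change. The last twist $D_{x_{p+1}}$ is *one* Legendrian surgery, along a knot $L_p$ parallel to $x_{p+1}$. The left side then says that this single surgery has multiplied the monodromy of $\Sigma$ by $D_{\partial\Sigma}^{\,p-1}$, a power as large as we like, at the cost of harmless right-handed twists $D_{\delta_i}$. So a single knot can force as much positivity as we want into the monodromy.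

We use this to answer a question from Sinem Onaran, "On the Support Genus of Legendrian Knots", arXiv:2005.04173 (2020). Roughly, a Legendrian knot has support genus $0$ if it can be drawn, with the right framing, on a genus-$0$ page of an open book for the contact structure. *Does every contact $3$-manifold contain a Legendrian knot that cannot be drawn on such a page?* The answer is yes.

## 2. Open books, page framings, support genus

Throughout, $M$ is a closed, connected, oriented $3$-manifold and $\xi$ is a cooriented positive contact structure on $M$. We call $(M,\xi)$ a contact $3$-manifold.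

**Open books.** Let $S$ be a compact connected oriented surface with nonempty boundary and $\psi$ a diffeomorphism of $S$ that is the identity near $\partial S$. The open book $(S,\psi)$ has page $S$ and monodromy $\psi$. Off the binding it is the mapping torus $S\times[0,1]/(s,1)\sim(\psi(s),0)$, and at each boundary circle a solid torus is glued in whose meridian is $\{pt\}\times S^1$. The cores of these solid tori form the binding. Conjugate monodromies give the same open book up to diffeomorphism.

**Support.** An open book supports $\xi$ if $\xi$ is transverse to the binding and can be isotoped arbitrarily close to the pages. We use the standard equivalent form: some contact form $\alpha$ for $\xi$ satisfies $d\alpha>0$ on the pages and $\alpha>0$ on the binding. We call $(M,\xi)$ *planar* if it is supported by an open book whose page has genus $0$.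

**Stabilization.** Attach a $1$-handle to $S$ and let $c$ be a simple closed curve in $S\cup\text{1-handle}$ that meets the cocore of the handle exactly once. The positive stabilization of $(S,h)$ is $(S\cup\text{1-handle},\,h\circ D_c)$.

*Example.* Start with $(D^2,\mathrm{id})$, which gives $S^3$ with binding an unknot. One stabilization gives $(A,D_a)$, with $A$ an annulus and $a$ its core. Attach a $1$-handle joining the two boundary circles of $A$ and let $b$ run once over it and cross $a$ once. This gives $(\Sigma_{1,1},D_aD_b)$, where $\Sigma_{1,1}$ is the torus with one hole. All three describe the same contact manifold, the tight $S^3$.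

**Framings and $tb$.** A Legendrian knot $L$ has a contact framing, given by any vector field along $L$ transverse to $\xi$. If $L$ lies on a page, it has a page framing, given by any vector field along $L$ transverse to the page. If $L$ is null-homologous and $L^+$ is its push-off along the contact framing, then $tb(L)$ is the intersection number of $L^+$ with a $2$-chain bounded by $L$.

**Legendrian surgery.** This is the surgery on $L$ with framing (contact framing $-1$), performed inside a standard neighborhood of $L$, with the contact structure unchanged outside. For null-homologous $L$ it is smoothly $(tb(L)-1)$-surgery.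

**Support genus.** $sg(L)$ is the minimal genus of a page of an open book of $M$ supporting $\xi$ such that $L$ sits on a page and the contact and page framings of $L$ agree.

*Example.* In $(A,D_a)$ the curve $a$ can be made Legendrian with the two framings equal (Lemma 4 below), so the resulting knot in the tight $S^3$ has $sg=0$.

Two known results set the scene. Any null-homologous Legendrian knot with overtwisted complement has $sg(L)=0$, but not all Legendrian knots have support genus zero. Any Legendrian knot $L$ in a tight lens space $L(p,1)$ or in the tight $S^1\times S^2$ with $tb(L)>0$ has $sg(L)>0$. In particular, in an overtwisted manifold a null-homologous knot with $sg>0$ must have tight complement.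

The proof rests on the following facts.

* **(F1)** (Giroux; Thurston–Winkelnkemper) Every $\xi$ is supported by an open book. Contact structures supported by the same open book are isotopic. Positive stabilization does not change the supported contact manifold. $(D^2,\mathrm{id})$ supports the tight $S^3$.
* **(F2)** (Gay; Etnyre, *Lectures on open book decompositions and contact structures*, Thm 5.7) If a Legendrian $L$ lies on a page of an open book $(S,\psi)$ supporting $\xi$, with page framing equal to contact framing, then Legendrian surgery on $L$ yields the contact manifold supported by $(S,\psi\circ D_L)$.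
* **(F3)** (Etnyre, *Planar open book decompositions and contact structures*, IMRN 2004, Thm 4.1) If $X$ is a symplectic filling of a planar contact manifold, then $b_2^+(X)=0$.
* **(F4)** (Farb–Margalit, *A Primer on Mapping Class Groups*, Ch. 4–5) Let $\Sigma=\Sigma_{g,1}$ have genus $g\ge1$ and one boundary circle, and let $\delta$ be parallel to $\partial\Sigma$. Then $\mathrm{Mod}(\Sigma,\partial\Sigma)$ is generated by twists along nonseparating curves and acts transitively on nonseparating curves. For a chain $a_1,\dots,a_{2g}$ (consecutive curves meet once, others are disjoint) one has $(D_{a_1}\cdots D_{a_{2g}})^{4g+2}=D_\delta$. We also use the lantern relation, recalled in Section 4.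
* **(F5)** (Eliashberg, Weinstein) $S\times D^2$ is a Stein domain whose boundary contact structure is supported by $(S,\mathrm{id})$. Attaching a $2$-handle to a Stein domain along a Legendrian knot with framing (contact framing $-1$) gives a Stein domain whose boundary is the result of Legendrian surgery. Fillable contact structures are tight (Gromov–Eliashberg).
* **(F6)** (Bennequin) A Legendrian unknot in the tight $S^3$ has $tb\le-1$.

Here $b_2^+(X)$ is the maximal dimension of a subspace of $H_2(X;\mathbb Q)$ on which the intersection form is positive definite.

*Example.* Take $A\times D^2$ with two $2$-handles attached along copies of the core $a$ in two different pages, with page framing $-1$. The two core disks and an annulus between the attaching circles form a sphere of square $-1-1=-2$ generating $H_2$, so $b_2^+=0$. By contrast, the form $\begin{pmatrix}0&1\\1&n\end{pmatrix}$ has $b_2^+=1$ for every $n$: if $v^2=0$ and $v\cdot w=1$, then $(w+tv)^2=n+2t$ is positive for large $t$. This small computation returns in Section 8.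

**Theorem 1.** Let $(M,\xi)$ be a contact $3$-manifold. Then $\xi$ is supported by an open book $(\Sigma,\varphi)$ with $\partial\Sigma$ connected and genus $g\ge1$. Fix any such open book, and write $\varphi$ as a product of right- or left-handed Dehn twists along nonseparating curves of $\Sigma$, with $k$ left-handed factors. Then for every $p\ge k+3$ there is a Legendrian knot $L_p\subset(M,\xi)$ such that

1. Legendrian surgery on $L_p$ gives a contact manifold that has a Stein filling with $b_2^+>0$; in particular the result is not planar;
2. $1\le sg(L_p)\le g$;
3. $L_p$ is null-homologous, $tb(L_p)=-p$, and $M\setminus L_p$ is tight.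

The numbers $tb(L_p)$ are pairwise distinct, so the $L_p$ are pairwise not Legendrian isotopic. Hence every contact $3$-manifold contains infinitely many Legendrian knots with $sg>0$, all null-homologous. If $\xi$ is overtwisted, the $L_p$ show that in the first known result quoted above the hypothesis "overtwisted complement" cannot be dropped.

## 3. Surgery obstructs support genus zero, but one twist on a page is too little

**Lemma 2 (obstruction).** If Legendrian surgery on $L\subset(M,\xi)$ gives a contact manifold that is not planar, then $sg(L)\ge1$.

*Proof.* Suppose $sg(L)=0$. Then $L$ lies on a page of an open book $(S_0,\psi_0)$ supporting $\xi$, with $S_0$ of genus $0$ and the two framings equal. By (F2), Legendrian surgery on $L$ gives the contact manifold supported by $(S_0,\psi_0\circ D_L)$. Its page is still $S_0$, so it is planar. $\square$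

By (F3), it is enough to find $L$ for which the surgered manifold has a Stein filling with $b_2^+>0$. Stein fillings come from monodromies that are products of right-handed twists, by (F5) and (F2).

The first thing to try is to take an open book $(\Sigma,\varphi)$ for $\xi$, put $L$ on the page $\Sigma$, and look at $(\Sigma,\varphi\circ D_L)$. Take for instance $(\Sigma_{1,1},D_a^{-1}D_b)$, with $a,b$ as above, and the curve $L=a$. The new monodromy is $D_a^{-1}D_bD_a$, conjugate to $D_b$. It is a product of right-handed twists, but $(\Sigma_{1,1},D_b)$ is a positive stabilization of $(A,\mathrm{id})$, where $A$ is a neighborhood of $a$. So the surgered manifold is planar, and Lemma 2 says nothing about this $L$.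

This shows the point at which the attempt stops. One surgery on a page contributes one right-handed twist. If $\varphi$ contains $k$ left-handed twists, one twist cannot in general absorb them, and even when it does, nothing is left over to create $b_2^+>0$. The twist with the most positivity in it is $D_\delta$, since by (F4) it is a product of many right-handed twists. But $\delta$ is not available. A Legendrian curve on a page cannot cut off a piece $\Sigma'$ of the page that contains no binding, because with $\alpha$ as in the definition of support, Stokes would give
$$0<\int_{\Sigma'}d\alpha=\pm\int_{\delta}\alpha=0 .$$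

The daisy relation gets past both obstacles. It trades one twist along an *allowed* curve $x_{p+1}$ for $D_\delta^{\,p-1}$, after a preparation by stabilizations that does not change $(M,\xi)$.

## 4. The daisy relation from the lantern relation

**The lantern relation.** Let $Z$ be a sphere with four holes $d_0,d_1,d_2,d_3$. Let $f_1,f_2,f_3$ be disjoint arcs with $f_i$ going from $d_0$ to $d_i$, and let $y_i$ be the interior boundary of a neighborhood of $d_0\cup f_i\cup d_i$. For one of the two cyclic orders in which $f_1,f_2,f_3$ can leave $d_0$, which we call the *correct* order,
$$D_{d_0}D_{d_1}D_{d_2}D_{d_3}=D_{y_1}D_{y_2}D_{y_3}.\tag{2}$$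
In the usual picture $d_0$ is the outer circle of a disk with three holes, the $f_i$ run from the outer circle straight to the holes, and $y_i$ is the curve around the other two holes. Two such systems of arcs with the same cyclic order differ by an orientation-preserving diffeomorphism, because the complement of a neighborhood of $\bigcup(f_i\cup d_i)\cup d_0$ is a disk. So only the cyclic order matters. We number the holes $\delta_1,\dots,\delta_{p+1}$ of $P_p$ so that the arcs $e_1,\dots,e_{p+1}$ leave $\delta_0$ in the correct direction.

**Lemma 3 (daisy relation).** With this numbering, (1) holds in $\mathrm{Mod}(P_p,\partial P_p)$ for every $p\ge1$.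

*Proof.* We use induction on $p$. The case $p=1$ is trivial and $p=2$ is (2). Assume (1) for $p$ and consider $P_{p+1}$.

**Step 1: a lantern around two neighboring holes.** This isolates the part of $P_{p+1}$ that is new. Let $Z$ be a regular neighborhood of $\delta_0\cup e_{p+1}\cup\delta_{p+1}\cup e_{p+2}\cup\delta_{p+2}$, enlarged by the triangle bounded by $e_{p+1}$, $e_{p+2}$ and the arc of the unit circle from $\delta_{p+1}$ to $\delta_{p+2}$. This triangle contains no hole, so adding it only straightens the boundary and does not change $Z$ up to isotopy. Let $z$ be the interior boundary of $Z$. It encloses $\delta_0,\delta_{p+1},\delta_{p+2}$, and $Z$ is a sphere with four holes $\delta_0,\delta_{p+1},\delta_{p+2},z$. Let $y\subset Z$ be the curve enclosing exactly $\delta_{p+1}$ and $\delta_{p+2}$ along the circle arc between them.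

Let $f\subset Z$ be a radial arc from $\delta_0$ to $z$ in the sector containing $e_1,\dots,e_p$. Removing from $Z$ a neighborhood of $\delta_0\cup f\cup z$ leaves a pair of pants that contains $\delta_{p+1}$, $\delta_{p+2}$ and the circle arc joining them. Its third boundary circle is therefore $y$, so $y$ is the curve that the lantern relation associates to the arc $f$. The arcs $e_{p+1},e_{p+2},f$ leave $\delta_0$ in the correct cyclic order, because $f$ lies in the sector of $e_1,\dots,e_p$. So (2) reads
$$D_{\delta_0}D_{\delta_{p+1}}D_{\delta_{p+2}}D_z=D_{x_{p+1}}D_{x_{p+2}}D_y .\tag{3}$$

**Step 2: the induction hypothesis outside $y$.** This handles the other holes. The part of $P_{p+1}$ outside $y$ is a copy of $P_p$ with central hole $\delta_0$ and outer holes $\delta_1,\dots,\delta_p,y$ in the correct order. Its radial arc to $y$ runs between $e_{p+1}$ and $e_{p+2}$. The curve enclosing $\delta_0$ and $y$ along this arc encloses $\delta_0,\delta_{p+1},\delta_{p+2}$ and the triangle, so it is $z$. By induction,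
$$D_{\delta_0}^{p-1}D_{\delta_1}\cdots D_{\delta_p}D_y=D_{x_1}\cdots D_{x_p}D_z .\tag{4}$$

**Step 3: combine.** Multiply (4) on the right by $D_{\delta_0}D_{\delta_{p+1}}D_{\delta_{p+2}}$, which is central because these are boundary twists of $P_{p+1}$. On the right side, (3) turns $D_zD_{\delta_0}D_{\delta_{p+1}}D_{\delta_{p+2}}$ into $D_{x_{p+1}}D_{x_{p+2}}D_y$. Hence
$$D_{\delta_0}^{p}D_{\delta_1}\cdots D_{\delta_{p+2}}D_y=D_{x_1}\cdots D_{x_p}D_{x_{p+1}}D_{x_{p+2}}D_y .$$
Cancel $D_y$. $\square$

## 5. Which curves on a page become Legendrian

Stokes' theorem excluded curves that cut off a piece of page without binding. This is the only obstruction.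

**Lemma 4 (realization).** Let $(S,\psi)$ support $\xi$ and let $\gamma\subset\mathrm{int}\,S$ be a simple closed curve such that every component of $S\setminus\gamma$ meets $\partial S$. Then, after an isotopy of $\xi$, $\gamma$ is Legendrian on a page of the open book, with page framing equal to contact framing.

*Proof.*

**Step 1: a good $1$-form on the page.** We want a $1$-form $\beta$ on $S$ with $d\beta>0$ and $\beta|_\gamma=0$, and with $\beta=(1+s)\,d\theta$ near each boundary circle $\{s=0\}$, where $s\le0$ in $S$ and $\theta$ is the coordinate in the boundary direction. The form $\beta$ will be the restriction of the contact form to a page.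

On a neighborhood of an annulus $A=\{|s|\le\epsilon\}$ around $\gamma=\{s=0\}$ put $\beta=s\,d\theta$, with $(s,\theta)$ an oriented coordinate system, so that $d\beta=ds\wedge d\theta>0$ and $\beta|_\gamma=0$. Let $S_j$ be a component of $S\setminus\mathrm{int}\,A$, and extend the forms prescribed near $\partial S_j$ to some $1$-form $\beta_0$ on $S_j$ with a cutoff function. Now compute $\int_{\partial S_j}\beta_0$. Each circle of $\partial S$ contributes $2\pi$. A circle $\{s=\epsilon\}$ bounding the side $s\ge\epsilon$ has boundary orientation $-\theta$ and contributes $-2\pi\epsilon$. A circle $\{s=-\epsilon\}$ bounding the side $s\le-\epsilon$ has boundary orientation $+\theta$ and also contributes $-2\pi\epsilon$. At most two circles of $\partial S_j$ come from $\partial A$, and at least one lies in $\partial S$ by hypothesis. So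
$$\int_{\partial S_j}\beta_0\ \ge\ 2\pi-4\pi\epsilon\ >\ 0\qquad\text{for }\epsilon<\tfrac12 .$$
Near $\partial S_j$ the form $d\beta_0$ is positive. If the collars are small enough, their $d\beta_0$-area is smaller than this integral, so there is a positive area form $\omega_j$ on $S_j$ that equals $d\beta_0$ near $\partial S_j$ and has $\int_{S_j}\omega_j=\int_{\partial S_j}\beta_0$. Then $\omega_j-d\beta_0$ is compactly supported in $\mathrm{int}\,S_j$, and by Stokes its integral is zero. Since $S_j$ is connected, integration is an isomorphism $H^2_c(\mathrm{int}\,S_j)\cong\mathbb R$, so $\omega_j-d\beta_0=d\eta_j$ with $\eta_j$ compactly supported in $\mathrm{int}\,S_j$. Put $\beta=\beta_0+\eta_j$ on $S_j$. Then $d\beta=\omega_j>0$, and $\beta$ is unchanged near $\partial S_j$, so the pieces fit together.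

**Step 2: the Thurston–Winkelnkemper form on the mapping torus.** This builds the contact structure from $\beta$. On $S\times[0,1]/(s,1)\sim(\psi(s),0)$ put
$$\alpha=K\,dt+\beta_t,\qquad \beta_t=(1-\chi(t))\beta+\chi(t)\psi^*\beta,$$
where $\chi$ is $0$ near $t=0$ and $1$ near $t=1$. This respects the gluing, since at $t=1$ the form is $\psi^*\beta$. We compute
$$\alpha\wedge d\alpha=K\,dt\wedge d_S\beta_t+\beta_t\wedge dt\wedge\partial_t\beta_t .$$
As $\psi$ preserves orientation, $d_S\beta_t>0$. So $\alpha$ is a positive contact form for $K\gg0$, and $d\alpha>0$ on pages.

**Step 3: extension over the binding.** Near a boundary circle $\psi$ is the identity, so there $\alpha=K\,dt+(1+s)\,d\theta$. On the solid torus use coordinates $(\theta,\rho,t)$, with $(\rho,2\pi t)$ polar coordinates on the disk factor, and let $\rho=1-s$ on the collar, so that there $\alpha=K\,dt+(2-\rho)\,d\theta$ with $\rho\ge1$. Extend by $\alpha=h_1(\rho)\,d\theta+h_2(\rho)\,dt$, where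
* $h_1=2-\rho^2$ near $\rho=0$, $h_1=2-\rho$ near $\rho=1$ and beyond, and $h_1'<0$ for $\rho>0$;
* $h_2=\rho^2$ near $\rho=0$, $h_2=K$ near $\rho=1$ and beyond, and $h_2'\ge0$, $h_2>0$ for $\rho>0$.

The orientation of $M$ is $dt\wedge ds\wedge d\theta=d\theta\wedge d\rho\wedge dt$, and
$$\alpha\wedge d\alpha=(h_1h_2'-h_2h_1')\,d\theta\wedge d\rho\wedge dt .$$
For $\rho>0$ the coefficient is positive. Near $\rho=0$ it equals $4\rho$ to first order, a positive multiple of the smooth volume form $d\theta\wedge\rho\,d\rho\wedge dt$. On a page $d\alpha=h_1'\,d\rho\wedge d\theta=-h_1'\,ds\wedge d\theta>0$, and on the binding $\alpha=2\,d\theta>0$. So $\ker\alpha$ is supported by the open book, hence isotopic to $\xi$ by (F1).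

**Step 4: the knot.** The form $\alpha$ restricts to $\beta$ on the page $S\times\{0\}$, so $\gamma\times\{0\}$ is Legendrian. The Reeb field of $\alpha$ is transverse to $\ker\alpha$. It is also transverse to the pages, because $d\alpha$ is nondegenerate on them. So along $\gamma$ this one vector field defines both framings. $\square$

## 6. The open book $(S_p,\psi_p)$ and the knot $L_p$

**Step 1: a page with connected boundary and genus at least $1$.** This is the hypothesis in (F4). By (F1) start with an open book supporting $\xi$ whose page has $b$ boundary circles. If $b\ge2$, stabilize $b-1$ times, each time with a $1$-handle joining two different boundary circles; a curve $c$ through the handle exists because the page is connected. Each such step lowers $b$ by one and the Euler characteristic $2-2g-b$ by one, so it raises the genus by one. We end with connected boundary and genus $\ge1$. If $b=1$ and the genus is $0$, stabilize twice, first splitting the boundary circle and then joining the two circles, to reach connected boundary and genus $1$. If $b=1$ and the genus is positive, do nothing.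

Fix such an open book $(\Sigma,\varphi)$. By (F4), $\varphi$ is a product of right- or left-handed twists along nonseparating curves. Let $k$ be the number of left-handed factors and let $\delta$ be parallel to $\partial\Sigma$.

**Step 2: attach the planar piece.** For $p\ge1$ put
$$S=S_p:=\Sigma\cup_{\partial\Sigma=\delta_0}P_p,\qquad \partial S=\delta_1\cup\dots\cup\delta_{p+1},\qquad \psi_p:=\varphi\,D_{x_1}\cdots D_{x_p},$$
with $\varphi$ extended by the identity. In $S$ the curve $\delta_0$ is isotopic to $\delta$, and $S$ has the genus of $\Sigma$.

**Lemma 5.** $(S_p,\psi_p)$ supports $(M,\xi)$. This uses only that $\partial\Sigma$ is connected; $(\Sigma,\varphi)=(D^2,\mathrm{id})$ is allowed.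

*Proof.* We exhibit $(S_p,\psi_p)$ as a $p$-fold positive stabilization of $(\Sigma,\varphi)$ by finding the cocores of the handles. Let $N$ be a neighborhood of the star $\delta_0\cup\bigcup_{j=1}^{p+1}(e_j\cup\delta_j)$ in $P_p$. The star has Euler characteristic $-(p+1)$ and $\chi(P_p)=-p$, and the complement of $N$ is a disk $B$, the region around $\infty$. For $1\le i\le p$ let $r_i$ be an arc that starts at the outer side of $\delta_i$, leaves $N$ radially into $B$, crosses $B$, and ends at the outer side of $\delta_{p+1}$. As $B$ is a disk, $r_1,\dots,r_p$ can be chosen pairwise disjoint, as a fan with its ends at $\delta_{p+1}$. With thin neighborhoods defining the $x_j$, the arc $r_i$ meets $x_i$ once (leaving $\delta_i$), $x_{p+1}$ once (arriving at $\delta_{p+1}$), and no other $x_j$.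

The class $\varphi D_{x_1}\cdots D_{x_{p-1}}$ is supported away from $r_p$, and $x_p$ meets $r_p$ once. So $S$ is ($S$ cut along $r_p$) with a $1$-handle of cocore $r_p$, and $(S,\psi_p)$ is the positive stabilization, along $x_p$, of
$$\bigl(S\text{ cut along }r_p,\ \varphi D_{x_1}\cdots D_{x_{p-1}}\bigr).$$
Repeat with $r_{p-1},\dots,r_1$. At each stage the arc joins two different boundary circles, namely $\delta_i$ and the circle into which $\delta_{i+1},\dots,\delta_{p+1}$ have merged. So cutting keeps the surface connected and merges the two circles. In the end $P_p$ has become a connected planar surface with $\chi=-p+p=0$ and boundary circles $\delta_0$ and one other. This is an annulus, that is, a collar of $\delta_0$. What remains is $(\Sigma,\varphi)$. By (F1) all these open books support $(M,\xi)$. $\square$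

**Step 3: the knot.** The curve $x_{p+1}$ separates $S$ into a piece containing $\Sigma$ and $\delta_{p+1}$, and a piece containing $\delta_1,\dots,\delta_p$. Both meet $\partial S$. By Lemma 4 we realize $x_{p+1}$ as a Legendrian knot
$$L_p\subset(M,\xi)$$
on a page of $(S,\psi_p)$ with contact framing equal to page framing. Since $S$ has genus $g$, this gives $sg(L_p)\le g$.

**Step 4: the surgery.** Here the daisy relation enters. By (F2) and Lemma 3, Legendrian surgery on $L_p$ gives the contact manifold $(Q_p,\eta_p)$ supported by
$$\bigl(S,\ \varphi D_{x_1}\cdots D_{x_p}D_{x_{p+1}}\bigr)=\bigl(S,\ \varphi\,D_\delta^{\,p-1}D_{\delta_1}\cdots D_{\delta_{p+1}}\bigr).\tag{5}$$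

*Trying it by hand on the disk.* Take $(\Sigma,\varphi)=(D^2,\mathrm{id})$. Filling $\delta_0$ by a disk makes $x_i$ parallel to $\delta_i$. For $p=1$ the page $S$ is an annulus with monodromy $D_{\delta_1}$, and $L_1$ is its core. For $p=2$ it is a pair of pants with monodromy $D_{\delta_1}D_{\delta_2}$, $L_2$ is parallel to $\delta_3$, and the surgery produces $D_{\delta_1}D_{\delta_2}D_{\delta_3}$. Here $S$ is planar, so $sg(L_p)=0$ for all $p$: the power $D_\delta^{\,p-1}$ is trivial because $\delta$ bounds a disk. Genus $g\ge1$ is what makes $D_\delta$ worth something. We return to these knots in Section 10, where they compute $tb$.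

*An example with left-handed twists.* For $(\Sigma_{1,1},D_a^{-1}D_b)$ we have $g=1$, $k=1$. The open book is a stabilization of $(A,D_a^{-1})$, so this is a contact structure on $S^3$. Take $p=4$. Since $D_\delta=(D_aD_b)^6$ is central and $D_a^{-1}D_\delta=D_b(D_aD_b)^5$, the monodromy (5) is
$$D_\delta^{2}\cdot D_b(D_aD_b)^5D_b\cdot D_{\delta_1}\cdots D_{\delta_5}.$$
All twists are right-handed, and $D_\delta^2$ is still left. By Theorem 1, $sg(L_4)=1$. On the original page no single surgery was seen to do this.

## 7. A Stein filling of $(Q_p,\eta_p)$ for $p\ge k+3$

**Lemma 6.** Let $\Sigma=\Sigma_{g,1}$, $g\ge1$, and let $\varphi$ be a product of twists along nonseparating curves with $k$ left-handed factors. Then $D_\delta^k\varphi$ is a product of right-handed twists along nonseparating curves.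

*Proof.* Let $a$ be nonseparating and choose $f$ with $f(a_1)=a$, by (F4). The twist $D_\delta$ is central, so conjugating the chain relation by $f$ gives
$$D_\delta=\bigl(D_{f(a_1)}D_{f(a_2)}\cdots D_{f(a_{2g})}\bigr)^{4g+2}=D_aP_a,$$
where $P_a$ is a product of right-handed twists along nonseparating curves. So $D_a^{-1}D_\delta=P_a$. Move one central factor $D_\delta$ next to each of the $k$ left-handed factors $D_a^{-1}$ of $\varphi$ and replace the pair by $P_a$. $\square$

**Step 1: the monodromy (5) as a positive word.** Let $C$ denote the word $(D_{a_1}\cdots D_{a_{2g}})^{4g+2}$, which represents $D_\delta$, and let $p\ge k+3$. Since $D_\delta$ commutes with $\varphi$ and $p-1=2+(p-3-k)+k$, the monodromy in (5) equals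
$$C\cdot C\cdot D_\delta^{\,p-3-k}\cdot(D_\delta^{k}\varphi)\cdot D_{\delta_1}\cdots D_{\delta_{p+1}} .\tag{6}$$
By Lemma 6, and replacing each of the remaining $p-3-k\ge0$ factors $D_\delta$ by $C$, this is a product $D_{c_1}D_{c_2}\cdots D_{c_m}$ of right-handed twists along nonseparating curves of $\Sigma$ and the curves $\delta_i$. The word begins with $C\cdot C$.

**Step 2: the curves can be realized.** Each $c_j$ satisfies the hypothesis of Lemma 4 in $S$. If $c_j$ is a nonseparating curve of $\Sigma$, its complement in $S$ is connected and contains $\partial S$. If $c_j=\delta_i$, one complementary component is a collar of a boundary circle, and the other contains the remaining $p\ge1$ boundary circles.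

**Step 3: build the Stein domain.** Start with $S\times D^2$, whose boundary is supported by $(S,\mathrm{id})$ by (F5). Suppose $2$-handles have been attached along $c_1,\dots,c_i$, with boundary supported by $(S,D_{c_1}\cdots D_{c_i})$. Realize $c_{i+1}$ by Lemma 4 as a Legendrian knot on a page with equal framings, and attach a $2$-handle along it with framing contact $-1$, which is page $-1$. By (F5) the result is a Stein domain, and by (F2) its boundary is supported by $(S,D_{c_1}\cdots D_{c_{i+1}})$. The isotopy of the contact structure in Lemma 4 is induced by an ambient isotopy, by Gray's theorem. So it moves the attaching circle and its framing by an isotopy and does not affect the smooth handlebody.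

To place the attaching circles, use the coordinate $t$ on $S\times\partial D^2$ and put $c_1,c_2,\dots$ on pages $1>t_1>t_2>\dots>t_m>0$. The monodromy is the return map from page $0$ in the direction of increasing $t$, so the new, earlier page contributes the twist that is applied first. This is composition on the right, as in (F2). After $m$ steps we have a Stein domain $X$ with boundary $(Q_p,\eta_p)$. Smoothly, it is $S\times D^2$ with $2$-handles attached along $c_1,\dots,c_m$ in successive pages of $S\times\partial D^2$ with page framing $-1$.

## 8. Two copies of the chain word force $b_2^+>0$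

**Lemma 7.** $b_2^+(X)>0$.

*Proof.* All homology has rational coefficients. Let $Y_1$ be $\Sigma\times D^2$ with $2$-handles attached according to $C$, in successive pages with page framing $-1$, and let $Y_2$ be the same for $C\cdot C$.

**Step 1: reduce to $Y_2$.** The attaching circles of the handles of $X$ are disjoint, those of $C\cdot C$ lie in $\Sigma\times\partial D^2$, and $S$ is obtained from $\Sigma$ by attaching $1$-handles (with cocores $r_1,\dots,r_p$). So we may attach the handles of $C\cdot C$ first, and $X$ is obtained from $Y_2$ by attaching $1$- and $2$-handles. Hence $H_3(X,Y_2)=0$ and $H_2(Y_2)\to H_2(X)$ is injective. It preserves intersection numbers, since $Y_2\subset X$ has codimension $0$. It suffices to show $b_2^+(Y_2)>0$.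

**Step 2: the radicals of the two forms.** We compute how degenerate each form is. Let $Y$ be $Y_1$ or $Y_2$. The chain $a_1,\dots,a_{2g}$ spans $H_1(\Sigma)$ and all these curves are killed by handles, so $H_1(Y)=0$. The intersection form is the map $H_2(Y)\to H_2(Y,\partial Y)\cong H^2(Y)=\mathrm{Hom}(H_2(Y),\mathbb Q)$, so
$$\mathrm{rad}(Y)=\ker\bigl(H_2(Y)\to H_2(Y,\partial Y)\bigr)=\mathrm{im}\bigl(H_2(\partial Y)\to H_2(Y)\bigr).$$
The map $H_2(\partial Y)\to H_2(Y)$ is injective because $H_3(Y,\partial Y)\cong H^1(Y)=0$. Therefore $\dim\mathrm{rad}(Y)=b_2(\partial Y)=b_1(\partial Y)$.

By the construction of Section 7, applied to $\Sigma$, $\partial Y$ is an open book with page $\Sigma$ and monodromy $D_\delta$ or $D_\delta^2$. Since $\delta$ is null-homologous in $\Sigma$, the monodromy acts trivially on $H_1(\Sigma)$. So the mapping torus has $H_1=H_1(\Sigma)\oplus\mathbb Q$, with the $\mathbb Q$ generated by $\{pt\}\times S^1$ for a point of $\partial\Sigma$. Gluing in the solid torus at the binding kills exactly this generator. Thus $b_1(\partial Y)=2g$, and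
$$\dim\mathrm{rad}(Y_1)=\dim\mathrm{rad}(Y_2)=2g .$$

**Step 3: $Y_2$ contains two copies of $Y_1$.** Divide $D^2$ into two half-disks along an arc, so that the handles of the first word $C$ are attached over the boundary of the first half-disk and those of the second over the boundary of the second. This gives $Y_2=Y_1\cup_{\Sigma\times I}Y_1'$ with $Y_1'\cong Y_1$. Since $H_2(\Sigma\times I)=H_2(\Sigma)=0$, Mayer–Vietoris shows that
$$H_2(Y_1)\oplus H_2(Y_1')\to H_2(Y_2)$$
is injective. So the image of $\mathrm{rad}(Y_1)\oplus\mathrm{rad}(Y_1')$ has dimension $4g$.

**Step 4: a null vector that pairs nontrivially.** As $4g>2g=\dim\mathrm{rad}(Y_2)$, this image is not contained in $\mathrm{rad}(Y_2)$. So one of $\mathrm{rad}(Y_1)$, $\mathrm{rad}(Y_1')$ contains a class $v$ whose image in $H_2(Y_2)$ is not in $\mathrm{rad}(Y_2)$. Then $v\cdot v=0$, because $v$ is in the radical of its own half and the inclusion preserves the form, and there is $w\in H_2(Y_2)$ with $v\cdot w\ne0$. For suitable $t\in\mathbb Q$,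
$$(w+tv)^2=w^2+2t\,(v\cdot w)>0 . \qquad\square$$

The argument compares $2\cdot 2g$ with $2g$, which is why two copies of $C$ are kept in (6), and hence why $p\ge k+3$ is assumed.

## 9. Nonplanarity of $(Q_p,\eta_p)$ and the bounds $1\le sg(L_p)\le g$

Let $p\ge k+3$. The Stein domain $X$ is a symplectic filling of $(Q_p,\eta_p)$, and $b_2^+(X)>0$ by Lemma 7. By (F3), $(Q_p,\eta_p)$ is not planar. This is part 1 of Theorem 1.

Since $(Q_p,\eta_p)$ is the result of Legendrian surgery on $L_p$, Lemma 2 gives $sg(L_p)\ge1$. Step 3 of Section 6 gives $sg(L_p)\le g$. This is part 2. As $(M,\xi)$ was arbitrary, **every contact $3$-manifold contains a Legendrian knot $L$ with $sg(L)>0$.**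

*Example.* The tight $S^3$ is supported by $(\Sigma_{1,1},D_aD_b)$, with $k=0$ and $g=1$. So for every $p\ge3$ the knot $L_p$ in the tight $S^3$ has $sg(L_p)=1$ exactly.

## 10. Tight complement, null-homology, and $tb(L_p)=-p$

**Step 1: the complement is tight ($p\ge k+3$).** An overtwisted disk in $M\setminus L_p$ is compact, so it misses a small standard neighborhood of $L_p$. Perform the surgery inside that neighborhood. Then the disk survives in $(Q_p,\eta_p)$. But $(Q_p,\eta_p)$ is Stein fillable, hence tight by (F5), a contradiction.

**Step 2: a piece of $M$ containing $L_p$ that does not see $(\Sigma,\varphi)$.** This will reduce the homological questions to the disk. Let $h_p=D_{x_1}\cdots D_{x_p}\in\mathrm{Mod}(P_p,\partial P_p)$. Let $V_p$ be the mapping torus of $h_p$ with solid tori glued in at $\delta_1,\dots,\delta_{p+1}$ with meridians $\{pt\}\times S^1$, and let $N_\varphi$ be the mapping torus of $(\Sigma,\varphi)$. Since $\psi_p$ is $\varphi$ on $\Sigma$ and $h_p$ on $P_p$,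
$$M=N_\varphi\cup_{\delta_0\times S^1}V_p .$$
The knot $L_p=x_{p+1}\times\{0\}$ and its push-off $L_p^+=x_{p+1}\times\{\epsilon\}$ along the page framing lie in $\mathrm{int}\,V_p$. The triple $(V_p,L_p,L_p^+)$ and the curve $\delta_0\times\{0\}\subset\partial V_p$ do not depend on $(\Sigma,\varphi)$.

**Step 3: the homology of $V_p$.** Take $(\Sigma,\varphi)=(D^2,\mathrm{id})$. Lemma 5 and (F1) give $S^3=(D^2\times S^1)\cup V_p$. So $V_p$ is the exterior of a knot in $S^3$ whose meridian is $\partial D^2\times\{0\}=\delta_0\times\{0\}$. Hence
$$H_1(V_p;\mathbb Z)=\mathbb Z[\delta_0],\qquad H_2(V_p;\mathbb Z)=0 .$$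

**Step 4: $L_p$ is null-homologous, and $tb(L_p)$ depends only on $p$.** By Step 3 there are an integer $n_p$ and a $2$-chain $c_p$ in $V_p$ with $\partial c_p=L_p-n_p(\delta_0\times\{0\})$. For arbitrary $(\Sigma,\varphi)$ the curve $\delta_0\times\{0\}$ bounds $\Sigma\times\{0\}$, so with suitable orientation the chain $c_p+n_p(\Sigma\times\{0\})$ has boundary $L_p$. Thus $L_p$ is null-homologous in $M$. The contact framing is the page framing, so $L_p^+$ computes $tb$, and $L_p^+$ is disjoint from $N_\varphi$:
$$tb(L_p)=\bigl(c_p+n_p(\Sigma\times\{0\})\bigr)\cdot L_p^+=c_p\cdot L_p^+ .\tag{7}$$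
Two choices of $c_p$ differ by a $2$-cycle in $V_p$, which is null-homologous since $H_2(V_p)=0$, so it has intersection number $0$ with $L_p^+$. The right side of (7) therefore depends only on $(V_p,L_p,L_p^+)$ and $\delta_0\times\{0\}$, that is, only on $p$.

**Step 5: the disk case, topologically.** By Step 4 we may compute with $(\Sigma,\varphi)=(D^2,\mathrm{id})$, for every $p\ge1$. Then $(M,\xi)$ is the tight $S^3$, $S$ is a sphere with holes $\delta_1,\dots,\delta_{p+1}$, each $x_i$ is parallel to $\delta_i$, $\psi_p=D_{\delta_1}\cdots D_{\delta_p}$, and $L_p$ is parallel to $\delta_{p+1}$. The curve $\delta_{p+1}\times\{0\}$ meets the meridian $\{pt\}\times S^1$ of the solid torus glued in there once. So $L_p$ is smoothly isotopic to the binding component at $\delta_{p+1}$.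

We need the mapping torus of a product of boundary twists. In a collar $[0,1]\times S^1$ of $\delta_i$ with coordinates $(r,\theta)$, where $r=1$ is the boundary, a boundary twist has the form $T(r,\theta)=(r,\theta+2\pi\varepsilon f(r))$, where $f$ goes from $0$ near $r=0$ to $1$ near $r=1$ and $\varepsilon\in\{\pm1\}$. The map
$$(r,\theta,t)\mapsto(r,\ \theta+2\pi\varepsilon tf(r),\ t)$$
carries its mapping torus to $[0,1]\times S^1\times S^1$ and is the identity near $r=0$. So it extends by the identity, and the mapping torus of the product of boundary twists becomes $S\times S^1$. It sends the filling slope $\{pt\}\times S^1$ at $r=1$ to $\tau+\varepsilon\delta_i$, where $\tau$ is the class of the fiber $\{pt\}\times S^1$ and $\delta_i$ has the boundary orientation. The sign $\varepsilon$ is the same for all $i$, because all twists are right-handed.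

**Step 6: $L_p$ is an unknot.** The exterior of $L_p$, up to isotopy the exterior of the binding component at $\delta_{p+1}$, is $S\times S^1$ filled along $\tau+\varepsilon\delta_i$ at $\delta_1,\dots,\delta_p$. Each slope $\tau+\varepsilon\delta_i$ meets the fiber $\tau$ once, so the circle fibration extends over the glued-in solid tori without exceptional fibers. The result is a circle bundle over the sphere with $p+1$ holes after $p$ of them have been filled, that is, over a disk. So it is a solid torus. A meridian disk of this solid torus has as boundary an essential curve that is null-homologous in the exterior, that is, a longitude of $L_p$. So $L_p$ bounds a disk in $S^3$ and is an unknot.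

**Step 7: compare two computations of $H_1$.** This pins down $|tb-1|$. By (5), Legendrian surgery on $L_p$ gives the manifold with page $S$ and monodromy $D_{\delta_1}\cdots D_{\delta_{p+1}}$, since $\varphi=\mathrm{id}$ and $D_\delta$ is trivial here. By Step 5 it is $S\times S^1$ filled along $\tau+\varepsilon\delta_i$ at all $p+1$ boundary tori, so its first homology is
$$\Bigl\langle\tau,\delta_1,\dots,\delta_{p+1}\ \Big|\ \textstyle\sum_i\delta_i=0,\ \ \tau+\varepsilon\delta_i=0\ (1\le i\le p+1)\Bigr\rangle .$$
The last relations give $\delta_i=-\varepsilon\tau$, and then the first becomes $(p+1)\tau=0$. So $H_1\cong\mathbb Z/(p+1)$. On the other hand, smoothly the surgery is $(tb(L_p)-1)$-surgery on an unknot in $S^3$, with $H_1\cong\mathbb Z/|tb(L_p)-1|$. Hence $|tb(L_p)-1|=p+1$, that is,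
$$tb(L_p)\in\{-p,\ p+2\}.$$
By (F6), $tb(L_p)\le-1$, so $tb(L_p)=-p$. For $p=2$ this is the pair of pants of Section 6: the surgery has $H_1\cong\mathbb Z/3$ and $tb(L_2)=-2$.

By Step 4 the value $tb(L_p)=-p$ holds in every $(M,\xi)$. Together with Steps 1 and 4 this is part 3, and the proof of Theorem 1 is complete. $\blacksquare$
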